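\title{Replacing a lattice by a lattice with zero while preserving congruences and their compositions}

\begin{abstract}
For every lattice $L$ we construct a lattice $K$ with zero, of cardinality at most $|L|+\aleph_0$, and an isomorphism from the congruence lattice of $L$ onto that of $K$ which preserves and reflects all inclusions between finite relational compositions of congruences. In particular, if $L$ has permutable congruences, then so does $K$, which answers a question of Gr\"atzer and Wehrung affirmatively. The elements of $K$ are labelings of the edges of finite complete graphs by elements of $L$ that are closed under a meet-of-joins formula taken over the cuts of the graph.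
\end{abstract}

\section{The question and the result}\label{sec:intro}

Lattices are nonempty; a \emph{zero} is a least element and a \emph{unit} is a greatest element. A binary relation $R$ on a lattice $L$ is \emph{compatible} if $(a,b),(c,d)\in R$ implies $(a\vee c,b\vee d)\in R$ and $(a\wedge c,b\wedge d)\in R$. A \emph{congruence} is a compatible equivalence relation. The congruences of $L$, ordered by inclusion, form a complete lattice $\operatorname{Con}L$. An element $c$ of a complete lattice is \emph{compact} if $c\le\bigvee X$ implies $c\le\bigvee X_0$ for some finite $X_0\subseteq X$. The compact elements of $\operatorname{Con}L$ are exactly the finitely generated congruences. They include the equality relation and are closed under finite joins, so they form a $\{\vee,0\}$-semilattice, denoted by $\operatorname{Con}_cL$.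

For relations $R,S$ on a set, $R\circ S$ consists of the pairs $(x,z)$ such that $x\mathrel{R}y$ and $y\mathrel{S}z$ for some $y$. A lattice $L$ has \emph{permutable congruences} if $\alpha\circ\beta=\beta\circ\alpha$ for all $\alpha,\beta\in\operatorname{Con}L$. This property is not visible in the lattice $\operatorname{Con}L$. The chain $p<q<r$ has four congruences, forming a four-element Boolean lattice; if $\alpha$ identifies only $p$ with $q$ and $\beta$ only $q$ with $r$, then $(p,r)$ lies in $\alpha\circ\beta$ but not in $\beta\circ\alpha$. The square $\{0,1\}^2$ has the same congruence lattice, and its two nontrivial congruences, the kernels of the projections, compose to the total relation in either order.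

A $\{\vee,0\}$-semilattice $D$ is \emph{p-representable} if $D\cong\operatorname{Con}_cL$ for some lattice $L$ with permutable congruences, and \emph{$\langle\mathrm{p},\{0\}\rangle$-representable} if such an $L$ can be chosen with zero. The following question comes from Gr\"atzer and Wehrung~\cite{GW}.

\begin{quote}
\emph{Is every p-representable semilattice $\langle\mathrm{p},\{0\}\rangle$-representable? That is, given a lattice $L$ with permutable congruences, is there a lattice $K$ with zero and with permutable congruences such that $\operatorname{Con}_cK\cong\operatorname{Con}_cL$?}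
\end{quote}

The answer is yes. It follows from a statement about all lattices.

\begin{theorem}\label{thm:main}
For every lattice $L$ there are a lattice $K$ with zero, with $|K|\le|L|+\aleph_0$, and an isomorphism $\theta\mapsto\theta^K$ from $\operatorname{Con}L$ onto $\operatorname{Con}K$ such that, for all $\theta_1,\dots,\theta_n,\psi_1,\dots,\psi_m\in\operatorname{Con}L$ $(n,m\ge1)$,
\[
\theta_1\circ\dots\circ\theta_n\subseteq\psi_1\circ\dots\circ\psi_m
\iff
\theta_1^K\circ\dots\circ\theta_n^K\subseteq\psi_1^K\circ\dots\circ\psi_m^K .
\]
\end{theorem}

\begin{corollary}\label{cor:main}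
Every p-representable semilattice is $\langle\mathrm{p},\{0\}\rangle$-representable.
\end{corollary}

\begin{proof}
Let $L$ have permutable congruences and take $K$ as in Theorem~\ref{thm:main}. An isomorphism of complete lattices preserves arbitrary joins, hence compactness, so it restricts to an isomorphism $\operatorname{Con}_cL\cong\operatorname{Con}_cK$. For $\theta,\psi\in\operatorname{Con}L$, the inclusion $\theta\circ\psi\subseteq\psi\circ\theta$ and its reverse give $\theta^K\circ\psi^K=\psi^K\circ\theta^K$. Every congruence of $K$ has the form $\theta^K$, so $K$ has permutable congruences.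
\end{proof}

If $L$ has a zero, one can take $K=L$. If $L$ has a unit, one can take the dual lattice, which has the same congruences. So the theorem has content for lattices with neither bound. One cannot ask in it for both a zero and a unit. In a bounded lattice the total congruence is generated by the pair $(0,1)$ and is therefore compact. In the lattice of finite subsets of $\mathbb{N}$ it is not: the congruences $A\equiv_XB\iff A\setminus X=B\setminus X$, for finite $X\subseteq\mathbb{N}$, form a directed family whose union is total, while none of them is total. This example has a zero, so the obstruction does not apply to one bound alone, which suggests a positive answer.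

The obvious constructions fail, however. Adjoining a new least element $0$ creates the congruence with blocks $\{0\}$ and $L$, so a simple lattice with at least two elements ceases to be simple; it can also destroy permutability, since it turns the two-element chain into the three-element chain. A better starting point is that $L$ is the directed union of its principal filters ${\uparrow}a=\{l\in L:l\ge a\}$, each of which has a zero. The inclusions between them do not preserve zero, but the filters can be placed side by side. Take a family $(a_z)_{z\in\Lambda}$ in which every element of $L$ occurs repeatedly, and let $P$ consist of all families $(t_z)$ with $t_z\ge a_z$ for all $z$ and $t_z=a_z$ for all but finitely many $z$. Then $P$ is a lattice with zero $(a_z)$, and every congruence of $L$ acts on it coordinatewise. But $P$ has too many congruences: if $l<m$ lie in both ${\uparrow}a_z$ and ${\uparrow}a_{z'}$, the relation ``equal outside the coordinate $z$'' identifies $l$ with $m$ in the coordinate $z$ and not in the coordinate $z'$.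

Our construction couples the coordinates. We regard $t_z$ as the label of an edge from $z$ to a base vertex $\infty$, label the edges $zz'$ as well, and impose a closure condition that ties together the labels around every triangle. Sections~\ref{sec:closed}--\ref{sec:K} build $K$, with the coupling worked out on a single triangle in Section~\ref{sec:triangle}. Section~\ref{sec:induced} shows that $\theta\mapsto\theta^K$ is an order embedding that respects compositions, and Sections~\ref{sec:theta}--\ref{sec:onto} show that it is onto. Permutability is not used anywhere in the construction.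

Two elementary facts are used throughout. A \emph{polynomial} over $L$ is a function $L^n\to L$ built from the variables and from constants in $L$ by means of $\vee$ and $\wedge$.
\begin{itemize}
\item[(A)] If $R$ is reflexive and compatible, $p$ is a polynomial, and $x_i\mathrel{R}y_i$ for all $i$, then $p(x_1,\dots,x_n)\mathrel{R}p(y_1,\dots,y_n)$. This follows by induction on $p$; reflexivity handles the constants. A composition of reflexive compatible relations is reflexive and compatible, so (A) applies to finite compositions of congruences.
\item[(B)] If $\gamma$ is a congruence, then $s\mathrel{\gamma}t$ if and only if $(s\wedge t)\mathrel{\gamma}(s\vee t)$. Indeed, $s\mathrel{\gamma}t$ makes both $s\wedge t$ and $s\vee t$ congruent to $s$; conversely, joining $(s\wedge t)\mathrel{\gamma}(s\vee t)$ with $s$ or with $t$ makes both $s$ and $t$ congruent to $s\vee t$.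
\end{itemize}

\section{Cut-closed labelings}\label{sec:closed}

Fix a lattice $L$. Let $F$ be a finite set with at least two elements, called \emph{vertices}, and let $E(F)$ be the set of \emph{edges}, the two-element subsets $xy=\{x,y\}$ of $F$. A \emph{cut} of $F$ is a set $A$ with $\varnothing\ne A\subsetneq F$. Put $\delta_F(A)=\{e\in E(F):|e\cap A|=1\}$, a nonempty set, and say that $A$ \emph{separates} $x$ and $y$ if $xy\in\delta_F(A)$. A \emph{labeling} of $F$ is a map $u\colon E(F)\to L$. Labelings are ordered edgewise; we write $u\wedge v$ for the edgewise meet and $u\sqcup v$ for the edgewise join. Define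
\[
u[A]=\bigvee_{f\in\delta_F(A)}u(f),\qquad
u^*(xy)=\bigwedge\{u[A]: A\text{ separates }x\text{ and }y\}.
\]
The meet is finite and nonempty, since $\{x\}$ separates $x$ and $y$. Call $u$ \emph{closed} if $u^*=u$.

\begin{lemma}\label{lem:closure}
The map $u\mapsto u^*$ is isotone and satisfies $u\le u^*=u^{**}$. The closed labelings of $F$ form a lattice $C_F$ in which the meet is $u\wedge v$ and the join is $u\vee v=(u\sqcup v)^*$.
\end{lemma}

\begin{proof}
The map is isotone because $\vee$ and $\wedge$ are. If $e\in\delta_F(A)$, then $u(e)\le u[A]$ and $u^*(e)\le u[A]$. The first inequality gives $u\le u^*$. The second gives $u^*[A]\le u[A]$, hence $u^*[A]=u[A]$ for every cut $A$, and therefore $u^{**}=u^*$. If $u,v$ are closed, then $(u\wedge v)^*\le u^*\wedge v^*=u\wedge v$, so $u\wedge v$ is closed. The labeling $(u\sqcup v)^*$ is closed and lies above $u$ and $v$, and every closed $w\ge u,v$ satisfies $(u\sqcup v)^*\le w^*=w$.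
\end{proof}

\begin{example}\label{ex:partitions}
Let $L=\{0,1\}$ and view $u$ as the graph formed by the edges labeled $1$. Then $u^*(xy)=1$ if and only if $x$ and $y$ lie in the same component: a path from $x$ to $y$ crosses every cut that separates them, and if there is no path, the component $A$ of $x$ separates them and $u[A]=0$. So $C_F$ is the lattice of equivalence relations on $F$. For $|F|=3$ this is the five-element lattice with three atoms, which is simple, whereas the lattice $\{0,1\}^3$ of all labelings has a separate congruence for each edge. This is the coupling that we want.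
\end{example}

Every join in this paper is evaluated by matching a lower bound with an upper bound. Lower bounds come from (T) below, upper bounds from (S) and (P).

\begin{lemma}\label{lem:tools}
Let $F$ and $G$ be finite sets with at least two elements.
\begin{itemize}
\item[(T)] \emph{Triangle inequality.} If $t\in C_F$ and $x,y,z\in F$ are distinct, then $t(xy)\wedge t(yz)\le t(xz)$.
\item[(S)] \emph{Star bound.} If $u$ is a labeling of $F$, $x\in F$, $c\in L$, and $u(xv)\le c$ for all $v\ne x$, then $u^*(xv)\le c$ for all $v\ne x$.
\item[(P)] \emph{Pullback bound.} Let $\pi\colon G\to F$ be a map, $t\in C_F$, and let $u$ be a labeling of $G$ such that $u(xy)\le t(\pi x\,\pi y)$ whenever $\pi x\ne\pi y$. Then $u^*(xy)\le t(\pi x\,\pi y)$ whenever $\pi x\ne\pi y$.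
\item[(R)] \emph{Restriction.} If $F\subseteq G$ and $s\in C_G$, then $s|_{E(F)}\in C_F$.
\end{itemize}
\end{lemma}

\begin{proof}
(T) Let $A$ separate $x$ and $z$. The vertex $y$ lies on the opposite side from $x$ or from $z$, so $\delta_F(A)$ contains $xy$ or $yz$, and $t[A]\ge t(xy)\wedge t(yz)$. The meet over all such $A$ is $t^*(xz)=t(xz)$.

(S) The cut $\{x\}$ separates $x$ and $v$, and $u[\{x\}]\le c$.

(P) Let $\pi x\ne\pi y$ and let $A$ be a cut of $F$ separating $\pi x$ and $\pi y$. Then $B=\pi^{-1}(A)$ contains exactly one of $x,y$, so it is a cut of $G$ separating them. For $vw\in\delta_G(B)$ we have $\pi v\,\pi w\in\delta_F(A)$, so $u(vw)\le t(\pi v\,\pi w)\le t[A]$. Thus $u^*(xy)\le u[B]\le t[A]$, and the meet over all such $A$ is $t(\pi x\,\pi y)$.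

(R) Put $t=s|_{E(F)}$ and let $xy\in E(F)$. If $B$ is a cut of $G$ separating $x$ and $y$, then $B\cap F$ is a cut of $F$ separating them, and $\delta_F(B\cap F)\subseteq\delta_G(B)$. So $t^*(xy)\le t[B\cap F]\le s[B]$, and the meet over all such $B$ is $s(xy)=t(xy)$.
\end{proof}

Closedness is stronger than (T). If $L$ is the five-element lattice with atoms $p,q,r$ and the edges of a triangle are labeled $p,q,r$, then (T) holds because all meets are $0$, but every cut has value $1$, so the closure is constantly $1$. We use cuts rather than (T) alone because the cut formula produces the closure in one step: each label of $u^*$ is a polynomial in the labels of $u$. This is what makes the construction compatible with congruences of $L$ in Section~\ref{sec:induced}.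

\section{Lower bounds, and the coupling on a triangle}\label{sec:triangle}

The lattice $C_F$ need not have a zero. We cut it off from below, using a different bound on each edge.

Let $\Lambda=L\times\mathbb{N}$ and $a_{(l,n)}=l$. Apart from its cardinality, we use only the following property of $\Lambda$:
\begin{equation}\label{eq:fresh}
\text{for every $l\in L$ and every finite set $F$ there is $z\in\Lambda\setminus F$ with $a_z\le l$.}
\end{equation}
Let $\infty\notin\Lambda$ and $V=\Lambda\cup\{\infty\}$. Let $\top$ be a new greatest element added to $L$ and put $a_\infty=\top$; it serves only to shorten formulas, and all labels lie in $L$. A set $F\subseteq V$ is \emph{admissible} if it is finite, contains $\infty$, and has at least two elements.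

For admissible $F$ let $\beta_F(xy)=a_x\wedge a_y$, which lies in $L$ since at most one of $x,y$ is $\infty$. Thus $\beta_F(\infty z)=a_z$, and the remaining labels are the least ones that (T) permits. The labeling $\beta_F$ is closed: by (S), $\beta_F^*(xy)\le a_x$ if $x\ne\infty$, trivially so if $x=\infty$, and the same holds for $y$. Let
\[
K_F=\{t\in C_F:t\ge\beta_F\}.
\]
This is a sublattice of $C_F$ with zero $\beta_F$. For any labeling $u$ of $F$ put $\rho_F(u)=(u\sqcup\beta_F)^*$. Then $\rho_F(u)\in K_F$, $\rho_F(t)=t$ for $t\in K_F$, and each label of $\rho_F(u)$ is a polynomial in the labels of $u$.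

If $F=\{\infty,z\}$, there is one edge, every labeling is closed, and $K_F$ is the filter ${\uparrow}a_z$. The first case with two filters is $F=\{\infty,z,z'\}$. Put $a=a_z$ and $b=a_{z'}$, and write a labeling $u$ as the triple $(p,q,r)=(u(\infty z),u(\infty z'),u(zz'))$. A cut and its complement have the same edges, so only the cuts $\{\infty\},\{z\},\{z'\}$ matter. Their values are $p\vee q$, $p\vee r$, $q\vee r$, and each edge crosses the two cuts at its endpoints:
\begin{equation}\label{eq:triple}
(p,q,r)^*=\bigl((p\vee q)\wedge(p\vee r),\ (p\vee q)\wedge(q\vee r),\ (p\vee r)\wedge(q\vee r)\bigr).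
\end{equation}
Here $\beta_F=(a,b,a\wedge b)$. For $k\ge a$, the least element of $K_F$ whose first label is at least $k$ is $(k,b,a\wedge b)^*$. Its cut values are $k\vee b$, $k$, $b$, so by~\eqref{eq:triple} it equals
\[
\varphi(k)=(k,\,b,\,k\wedge b).
\]
Exchanging $z$ and $z'$, for $k\ge b$ the least element whose second label is at least $k$ is $\varphi'(k)=(a,\,k,\,a\wedge k)$. These are the copies of ${\uparrow}a$ and ${\uparrow}b$ in $K_F$, and the next lemma shows that no congruence can treat them independently.

\begin{lemma}\label{lem:triangle}
Let $c=a\vee b\le m$ and $\zeta=(c,c,m)$. Then $\zeta\in K_F$, and for $c\le k\le m$,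
\[
(\varphi(k)\vee\zeta)\wedge\varphi'(m)=\varphi'(k).
\]
Consequently, if $c\le l\le m$ and $\gamma$ is a congruence of a lattice containing $K_F$ as a sublattice, then $\varphi(l)\mathrel{\gamma}\varphi(m)$ implies $\varphi'(l)\mathrel{\gamma}\varphi'(m)$.
\end{lemma}

\begin{proof}
The triple $(a,b,m)$ lies above $\beta_F$ and has cut values $c,m,m$, so its closure is $(c,c,m)=\zeta$, and $\zeta\in K_F$. Since $k,m\ge a\vee b$, we have $\varphi(k)=(k,b,b)$, $\varphi'(m)=(a,m,a)$, and $\varphi'(k)=(a,k,a)$. The triple $\varphi(k)\sqcup\zeta=(k,c,m)$ has cut values $k,m,m$, so $\varphi(k)\vee\zeta=(k,k,m)$. Finally $(k,k,m)\wedge(a,m,a)=(a,k,a)$. For the consequence, join both sides of $\varphi(l)\mathrel{\gamma}\varphi(m)$ with $\zeta$, meet them with $\varphi'(m)$, and use the identity for $k=l$ and $k=m$.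
\end{proof}

The computation has two moves. Joining with $\zeta$ raises the edge $zz'$; then (T) carries the label $k$ from $\infty z$ to $\infty z'$, and the cut $\{\infty\}$ keeps it from exceeding $k$. Meeting with $\varphi'(m)$ keeps this one label and resets the others. Sections~\ref{sec:probes} and~\ref{sec:onto} repeat these two moves on larger graphs.

\section{The lattice $K$}\label{sec:K}

To assemble the lattices $K_F$ into one lattice with zero, we need embeddings $K_F\to K_G$ for $F\subseteq G$ that send $\beta_F$ to $\beta_G$. As with $\varphi$, we extend a labeling in the least possible way. For admissible $F\subseteq G$ and $t\in K_F$, define a labeling $t^G$ of $G$ by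
\begin{equation}\label{eq:ext}
\begin{aligned}
t^G(xy)&=t(xy) &&\text{for }xy\in E(F),\\
t^G(vz)&=t(v\infty)\wedge a_z &&\text{for }v\in F\setminus\{\infty\},\ z\in G\setminus F,\\
t^G(\infty z)&=a_z &&\text{for }z\in G\setminus F,\\
t^G(zz')&=a_z\wedge a_{z'} &&\text{for distinct }z,z'\in G\setminus F.
\end{aligned}
\end{equation}
Each label of $t^G$ is a label of $t$, a label of $t$ met with a constant, or a constant, and which of these it is depends only on the edge.

\begin{proposition}\label{prop:ext}
Let $F\subseteq G\subseteq H$ be admissible.
\begin{itemize}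
\item[(a)] If $t\in K_F$, then $t^G\in K_G$.
\item[(b)] If $s\in K_G$, then $s|_{E(F)}\in K_F$, and for $t\in K_F$ we have $t^G\le s$ if and only if $t\le s|_{E(F)}$.
\item[(c)] The map $t\mapsto t^G$ is a lattice embedding $K_F\to K_G$ with $\beta_F^G=\beta_G$, and $(t^G)^H=t^H$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) On $E(F)$ we have $t^G=t\ge\beta_G$. In the second line of~\eqref{eq:ext}, $t(v\infty)\wedge a_z\ge a_v\wedge a_z$, and in the last two lines $t^G$ agrees with $\beta_G$. So $t^G\ge\beta_G$. For closedness let $\pi\colon G\to F$ fix $F$ pointwise and send $G\setminus F$ to $\infty$. The edges $xy$ with $\pi x\ne\pi y$ are those of the first two lines, and there $t^G(xy)\le t(\pi x\,\pi y)$. By (P), $(t^G)^*(xy)\le t(xy)$ on $E(F)$ and $(t^G)^*(vz)\le t(v\infty)$ in the second line. Every edge at a vertex $z\in G\setminus F$ has label at most $a_z$ in $t^G$, hence also in $(t^G)^*$ by (S). In each line of~\eqref{eq:ext} these bounds together give $(t^G)^*\le t^G$.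

(b) The restriction $s|_{E(F)}$ is closed by (R) and lies above $\beta_G|_{E(F)}=\beta_F$. If $t^G\le s$, restriction gives $t\le s|_{E(F)}$. Conversely, let $t\le s|_{E(F)}$. Then $t^G\le s$ on $E(F)$, and also in the last two lines of~\eqref{eq:ext}, where $t^G=\beta_G$. In the second line, $s(\infty z)\ge a_z$ and (T) give $t(v\infty)\wedge a_z\le s(v\infty)\wedge s(\infty z)\le s(vz)$.

(c) The map is injective since $t^G|_{E(F)}=t$. It preserves meets edge by edge, because $(p\wedge p')\wedge c=(p\wedge c)\wedge(p'\wedge c)$. For the remaining claims we use that two elements of $K_G$ with the same upper bounds in $K_G$ are equal. For $t,t'\in K_F$ and $s\in K_G$, part (b) gives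
\[
(t\vee t')^G\le s\iff t\vee t'\le s|_{E(F)}\iff t,t'\le s|_{E(F)}\iff t^G,t'^G\le s\iff t^G\vee t'^G\le s,
\]
where the second step uses $s|_{E(F)}\in K_F$. So joins are preserved. Next, $\beta_F\le s|_{E(F)}$ for every $s\in K_G$, so $\beta_F^G$ is the zero $\beta_G$ of $K_G$. Finally, for $s\in K_H$,
\[
(t^G)^H\le s\iff t^G\le s|_{E(G)}\iff t\le s|_{E(F)}\iff t^H\le s. \qedhere
\]
\end{proof}

The union of two admissible sets is admissible, so the lattices $K_F$ form a directed system. Let $K$ be its direct limit: we identify $t\in K_F$ with $t'\in K_{F'}$ when $t^H=t'^H$ for some admissible $H\supseteq F\cup F'$ (equivalently, by Proposition~\ref{prop:ext}(c), for every such $H$), and we compute joins and meets in any $K_H$ containing the arguments. Each $K_F$ becomes a sublattice of $K$, with $t$ and $t^G$ the same element, and any finitely many elements of $K$ lie in a common $K_F$. All the $\beta_F$ are identified with one element, which is the zero of $K$. With $\kappa=|L|+\aleph_0$ we have $|V|=\kappa$, so there are at most $\kappa$ admissible sets, each $K_F\subseteq L^{E(F)}$ has at most $\kappa$ elements, and $|K|\le\kappa$.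

For $z\in\Lambda$, the identification ${\uparrow}a_z=K_{\{\infty,z\}}$ gives a lattice embedding $\varphi_z\colon{\uparrow}a_z\to K$. If $F$ is admissible, $z\notin F$, and $G=F\cup\{z\}$, then~\eqref{eq:ext}, applied to $\{\infty,z\}\subseteq G$, describes $\varphi_z(l)$ in $K_G$:
\begin{equation}\label{eq:phi}
\varphi_z(l)|_{E(F)}=\beta_F,\qquad \varphi_z(l)(\infty z)=l,\qquad \varphi_z(l)(vz)=l\wedge a_v\quad(v\in F\setminus\{\infty\}).
\end{equation}
For $G=\{\infty,z,z'\}$, the maps $\varphi_z$ and $\varphi_{z'}$ are the maps $\varphi$ and $\varphi'$ of Section~\ref{sec:triangle}.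

\begin{example}\label{ex:two}
Let $L=\{0,1\}$. By Example~\ref{ex:partitions}, $\beta_F$ is the equivalence relation whose only possibly nontrivial class is $\{\infty\}\cup\{z\in F\cap\Lambda:a_z=1\}$, the lattice $K_F$ consists of the equivalence relations on $F$ containing $\beta_F$, and by Proposition~\ref{prop:ext}(b), $t^G$ is the equivalence relation on $G$ generated by $t$ and $\beta_G$. This case is a good guide to the elements introduced in Section~\ref{sec:probes}.
\end{example}

\section{Congruences of $K$ induced from $L$}\label{sec:induced}

Let $R$ be a finite composition of congruences of $L$. For $t,t'\in K$ choose $F$ with $t,t'\in K_F$ and put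
\[
t\mathrel{R^K}t'\iff t(e)\mathrel{R}t'(e)\text{ for all }e\in E(F).
\]
This does not depend on $F$. Two choices can be compared through their union, so it suffices to compare $F$ with $G\supseteq F$. The condition for $G$ implies the one for $F$ by restriction. Conversely, each label of $t^G$ and the corresponding label of $t'^G$ are given by the same polynomial in the labels of $t$ and $t'$, so (A) applies.

If $\theta\in\operatorname{Con}L$, then $\theta^K$ is an equivalence relation, as any three elements lie in a common $K_F$. It is compatible by (A), because each label of $s\wedge t$ and of $s\vee t=(s\sqcup t)^*$ is a polynomial in the labels of $s$ and $t$. So $\theta^K\in\operatorname{Con}K$.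

\begin{lemma}\label{lem:induced}
Let $R,R'$ be finite compositions of congruences of $L$, and let $\theta_1,\dots,\theta_n\in\operatorname{Con}L$.
\begin{itemize}
\item[(i)] $R\subseteq R'$ if and only if $R^K\subseteq R'^K$.
\item[(ii)] $(\theta_1\circ\dots\circ\theta_n)^K=\theta_1^K\circ\dots\circ\theta_n^K$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The forward implication holds edge by edge. Let $R^K\subseteq R'^K$ and $(l,m)\in R$. By~\eqref{eq:fresh} there is $z$ with $a_z\le l\wedge m$. Testing on $F=\{\infty,z\}$, we get $\varphi_z(l)\mathrel{R^K}\varphi_z(m)$, hence $\varphi_z(l)\mathrel{R'^K}\varphi_z(m)$, which means $(l,m)\in R'$.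

(ii) If $t_0\mathrel{\theta_1^K}t_1\mathrel{\theta_2^K}\cdots\mathrel{\theta_n^K}t_n$, take $F$ with all $t_i\in K_F$; then the elements $t_i(e)$ witness $(t_0(e),t_n(e))\in\theta_1\circ\dots\circ\theta_n$ for each edge $e$. Conversely, let $t,t'\in K_F$ with $(t(e),t'(e))\in\theta_1\circ\dots\circ\theta_n$ for all $e\in E(F)$. Choosing witnesses edge by edge, we obtain labelings $u_0=t,u_1,\dots,u_n=t'$ of $F$ with $u_{i-1}(e)\mathrel{\theta_i}u_i(e)$ for all $i$ and $e$. The intermediate labelings need not belong to $K_F$, and $\rho_F$ repairs this: $\rho_F(u_i)\in K_F$, by (A) we have $\rho_F(u_{i-1})\mathrel{\theta_i^K}\rho_F(u_i)$, and $\rho_F(u_0)=t$, $\rho_F(u_n)=t'$.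
\end{proof}

By (i), $\theta\mapsto\theta^K$ is an order embedding, and (i) and (ii) together give the equivalence in Theorem~\ref{thm:main}. An order embedding that is onto is a lattice isomorphism. So the theorem reduces to the following statement.

\begin{proposition}\label{prop:onto}
Every $\gamma\in\operatorname{Con}K$ equals $\theta^K$ for some $\theta\in\operatorname{Con}L$.
\end{proposition}

For the rest of the paper we fix $\gamma\in\operatorname{Con}K$.

\section{The congruence of $L$ determined by $\gamma$}\label{sec:theta}

If $\gamma=\theta^K$, then $\theta$ can be read off the copies of the filters: for $l,m\ge a_z$, we have $l\mathrel{\theta}m$ if and only if $\varphi_z(l)\mathrel{\gamma}\varphi_z(m)$. We take this as the definition. For $z\in\Lambda$ let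
\[
\theta_z=\{(l,m)\in({\uparrow}a_z)^2:\varphi_z(l)\mathrel{\gamma}\varphi_z(m)\},\qquad \theta=\bigcup_{z\in\Lambda}\theta_z .
\]
Each $\theta_z$ is a congruence of ${\uparrow}a_z$, being the preimage of $\gamma$ under a lattice homomorphism. The point to check is that different vertices give consistent answers, and this is what the triangle provides.

\begin{lemma}\label{lem:theta}
We have $\theta\cap({\uparrow}a_z)^2=\theta_z$ for every $z\in\Lambda$, and $\theta\in\operatorname{Con}L$.
\end{lemma}

\begin{proof}
Let $(l,m)\in\theta_{w}$ with $w\ne z$ and $l,m\ge a_z$. Then $l\wedge m\ge a_w\vee a_z$. By (B) for $\theta_w$, $\varphi_w(l\wedge m)\mathrel{\gamma}\varphi_w(l\vee m)$. Lemma~\ref{lem:triangle} for the triangle $\{\infty,w,z\}$ gives $\varphi_z(l\wedge m)\mathrel{\gamma}\varphi_z(l\vee m)$, and (B) for $\theta_z$ gives $(l,m)\in\theta_z$. This proves the first claim. Each instance of reflexivity, symmetry, transitivity, or compatibility of $\theta$ involves finitely many elements of $L$. By~\eqref{eq:fresh} their meet lies above some $a_z$, so the instance takes place in ${\uparrow}a_z$, where $\theta$ coincides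 with the congruence $\theta_z$.
\end{proof}

\section{Probes at a small vertex}\label{sec:probes}

The congruence $\theta$ records how $\gamma$ acts on the special elements $\varphi_z(l)$. We must relate this to an arbitrary label $t(xy)$ of an arbitrary $t\in K_F$. One would like to isolate the label by meeting $t$ with the least element of $K_F$ that is large at $xy$, but raising one label of $\beta_F$ can raise others: in Lemma~\ref{lem:triangle}, raising $zz'$ to $m$ changed $a$ and $b$ to $a\vee b$. The remedy is to work at a fresh vertex whose lower bound is so small that this does not happen.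

Let $F$ be admissible. A vertex $z\in\Lambda\setminus F$ is \emph{small for $F$} if $a_z\le a_v$ for all $v\in F\cap\Lambda$. Such a vertex exists by~\eqref{eq:fresh}, applied to the meet of the finitely many $a_v$; this is the place where we need a vertex outside a prescribed finite set. Throughout this section $z$ is small for $F$ and $G=F\cup\{z\}$. Then $a_z\le\beta_F(f)\le t(f)$ for all $t\in K_F$ and $f\in E(F)$, and $\beta_G(vz)=a_z$ for all $v\in F$. Moreover, the elements of $K_F$ carry no information at $z$:
\begin{equation}\label{eq:blank}
t^G(vz)=a_z\qquad(t\in K_F,\ v\in F).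
\end{equation}
For $v=\infty$ this is part of~\eqref{eq:ext}; for $v\ne\infty$ it holds because $t(v\infty)\ge a_z$.

For $x\in F$ and $l\ge a_z$, the \emph{probe} $\omega_x(l)$ is the labeling of $G$ given by
\[
\omega_x(l)|_{E(F)}=\beta_F,\qquad \omega_x(l)(xz)=l,\qquad \omega_x(l)(vz)=l\wedge\beta_F(vx)\quad(v\in F\setminus\{x\}).
\]
Since $\beta_F(v\infty)=a_v$, formula~\eqref{eq:phi} says that $\omega_\infty(l)=\varphi_z(l)$. In Example~\ref{ex:two}, for $a_z=0$, the probe $\omega_x(1)$ adds $z$ to the $\beta_F$-class of $x$, and $\omega_x(0)=\beta_G$. The next three lemmas show that a probe reads the label at $xz$, that probes can be moved from one vertex of $F$ to another, and that a label of $t$ can be copied to an edge at $z$.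

\begin{lemma}[Reading]\label{lem:read}
Let $x\in F$ and $l\ge a_z$.
\begin{itemize}
\item[(a)] $\omega_x(l)\in K_G$.
\item[(b)] If $s\in K_G$ and $s(xz)\ge l$, then $\omega_x(l)\le s$.
\item[(c)] If $s\in K_G$ and $m\ge s(xz)$, then $s\wedge\omega_x(m)=\omega_x(s(xz))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $\omega=\omega_x(l)$. On $E(F)$ it equals $\beta_G$, and its labels at $z$ are at least $a_z$ because $l\ge a_z$ and, by smallness, $\beta_F(vx)\ge a_z$. So $\omega\ge\beta_G$. Apply (P) with $t=\beta_F$ and the map $\pi$ that fixes $F$ and sends $z$ to $x$. Its hypothesis concerns all edges except $xz$, and it holds since $\omega(vz)\le\beta_F(vx)$. We get $\omega^*\le\beta_F$ on $E(F)$ and $\omega^*(vz)\le\beta_F(vx)$ for $v\ne x$. By (S) at $z$, $\omega^*(vz)\le l$ for all $v\in F$. Together these bounds give $\omega^*\le\omega$.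

(b) On $E(F)$ use $s\ge\beta_G$, and at $xz$ use the hypothesis. For $v\ne x$, (T) gives $l\wedge\beta_F(vx)\le s(zx)\wedge s(xv)\le s(zv)$.

(c) Let $k=s(xz)$. Then $k\ge\beta_G(xz)=a_z$, so both probes are defined. By (b), $\omega_x(k)\le s$ and $\omega_x(k)\le\omega_x(m)$. For the reverse inequality, the left side is at most $\beta_F$ on $E(F)$ and at most $k$ at $xz$. At $vz$ with $v\ne x$ it is at most $s(vz)\wedge\beta_F(vx)$, and (T) gives $s(vz)\wedge\beta_F(vx)\le s(zv)\wedge s(vx)\le s(zx)=k$, so it is at most $k\wedge\beta_F(vx)$.
\end{proof}

\begin{lemma}[Moving]\label{lem:move}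
Let $x,x'\in F$ and $a_z\le l\le m$. If $\omega_x(l)\mathrel{\gamma}\omega_x(m)$, then $\omega_{x'}(l)\mathrel{\gamma}\omega_{x'}(m)$.
\end{lemma}

\begin{proof}
Let $x\ne x'$. As in the triangle, we raise the third edge $xx'$; by~\eqref{eq:blank} we may raise all of $E(F)$ at once without disturbing the edges at $z$. Let $n\in L$ be the join of $m$ and all labels of $\beta_F$, and let $\sigma$ be the constant labeling of $F$ with value $n$. All its cut values are $n$, so $\sigma$ is closed and $\sigma\in K_F$. For $k\in\{l,m\}$ let $s_k=\omega_x(k)\vee\sigma^G$ in $K_G$. By (T),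
\[
s_k(x'z)\ge s_k(x'x)\wedge s_k(xz)\ge n\wedge k=k.
\]
For every $v\in F$ we have $\omega_x(k)(vz)\le k$ and $\sigma^G(vz)=a_z\le k$, so (S) at $z$ gives $s_k(x'z)\le k$. Hence $s_k(x'z)=k\le m$, and Lemma~\ref{lem:read}(c) gives $s_k\wedge\omega_{x'}(m)=\omega_{x'}(k)$. From $\omega_x(l)\mathrel{\gamma}\omega_x(m)$ we get $s_l\mathrel{\gamma}s_m$, and meeting with $\omega_{x'}(m)$ finishes the proof.
\end{proof}

\begin{lemma}[Copying]\label{lem:copy}
Let $t\in K_F$, $xy\in E(F)$, $m\ge t(xy)$, and $s=t^G\vee\omega_y(m)$ in $K_G$. Then $s|_{E(F)}=t$ and $s(xz)=t(xy)$.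
\end{lemma}

\begin{proof}
The probe is defined since $m\ge t(xy)\ge a_z$. Raising the edge $yz$ makes $z$ behave like a copy of $y$, so let $\pi\colon G\to F$ fix $F$ and send $z$ to $y$, and let $u=t^G\sqcup\omega_y(m)$, so that $s=u^*$. On $E(F)$, $u=t\sqcup\beta_F=t$. For $v\in F\setminus\{y\}$ we have $t^G(vz)=a_z\le t(vy)$ by~\eqref{eq:blank} and $\omega_y(m)(vz)\le\beta_F(vy)\le t(vy)$, so $u(vz)\le t(vy)$. These are all edges other than $yz$, so (P) applies and gives $s|_{E(F)}\le t$ and $s(xz)\le t(xy)$. Conversely, $s\ge t^G$ gives $s|_{E(F)}\ge t$, and (T) gives $s(xz)\ge s(xy)\wedge s(yz)\ge t(xy)\wedge m=t(xy)$.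
\end{proof}

Smallness cannot be dropped here. Let $F=\{\infty,x,y\}$, $t=\varphi_x(k)$ with $k\ge a_x$ and $k\not\le a_y$, and let $z\notin F$ have $a_z=k$. Then every $s\ge t^G$ has $s(xz)\ge t(x\infty)\wedge a_z=k$, while $t(xy)=k\wedge a_y<k$.

\section{Every congruence of $K$ is induced}\label{sec:onto}

\begin{proof}[Proof of Proposition~\ref{prop:onto}]
Let $\theta\in\operatorname{Con}L$ be as in Lemma~\ref{lem:theta}. We show $\gamma=\theta^K$. Both are congruences of $K$, so by (B) it suffices to compare them on pairs $t\le t'$. Let $t\le t'$ in $K_F$, choose $z$ small for $F$, and put $G=F\cup\{z\}$. All joins and meets below are taken in $K_G$. For an edge $xy\in E(F)$ with $l=t(xy)$ and $m=t'(xy)$ we have $a_z\le l\le m$. Lemma~\ref{lem:theta}, the identity $\omega_\infty=\varphi_z$, and Lemma~\ref{lem:move} in both directions between $\infty$ and $x$ give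
\begin{equation}\label{eq:dictionary}
l\mathrel{\theta}m\iff\varphi_z(l)\mathrel{\gamma}\varphi_z(m)\iff\omega_x(l)\mathrel{\gamma}\omega_x(m).
\end{equation}

\emph{The inclusion $\gamma\subseteq\theta^K$.} Let $t\mathrel{\gamma}t'$, and let $xy$, $l$, $m$ be as above. We copy the label at $xy$ to $xz$ and read it there. Put $s=t^G\vee\omega_y(m)$ and $s'=t'^G\vee\omega_y(m)$, so that $s\mathrel{\gamma}s'$. Lemma~\ref{lem:copy} applies to both $t$ and $t'$ and gives $s(xz)=l$ and $s'(xz)=m$. By Lemma~\ref{lem:read}(c),
\[
\omega_x(l)=s\wedge\omega_x(m)\ \mathrel{\gamma}\ s'\wedge\omega_x(m)=\omega_x(m),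
\]
so $l\mathrel{\theta}m$ by~\eqref{eq:dictionary}. As $xy$ was arbitrary, $t\mathrel{\theta^K}t'$.

\emph{The inclusion $\theta^K\subseteq\gamma$.} Let $t(e)\mathrel{\theta}t'(e)$ for all $e\in E(F)$. Now the information must flow back from the probes to $t$. We raise one label at a time: for each $e\in E(F)$ we construct $s_e\in K_G$ with
\begin{equation}\label{eq:se}
t^G\mathrel{\gamma}s_e,\qquad t^G\le s_e\le t'^G,\qquad s_e(e)=t'(e).
\end{equation}
Fix $e=xy$, with $l$ and $m$ as above. By~\eqref{eq:dictionary}, $\omega_x(l)\mathrel{\gamma}\omega_x(m)$. Put $s=t^G\vee\omega_y(m)$. By Lemma~\ref{lem:copy}, $s(xz)=l$, so $\omega_x(l)\le s$ by Lemma~\ref{lem:read}(b). Therefore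
\[
s=s\vee\omega_x(l)\ \mathrel{\gamma}\ s\vee\omega_x(m)=:s''.
\]
In $s''$ both $xz$ and $yz$ are high: $s''(xz)\ge\omega_x(m)(xz)=m$ and $s''(yz)\ge\omega_y(m)(yz)=m$. So $s''(xy)\ge m$ by (T).

It remains to erase the labels at $z$ and to cap the others, which we do by meeting with $t'^G$. We claim that $s\wedge t'^G=t^G$. On $E(F)$ the left side is $t\wedge t'=t$ by Lemma~\ref{lem:copy}. At $vz$ with $v\in F$, \eqref{eq:blank} gives $t'^G(vz)=a_z=t^G(vz)\le s(vz)$, so both sides equal $a_z$. Put $s_e=s''\wedge t'^G$. Then $t^G=s\wedge t'^G\mathrel{\gamma}s_e$, and $s\le s''$ gives $t^G\le s_e\le t'^G$. Finally $s_e(e)=s''(xy)\wedge m=m$. This proves~\eqref{eq:se}.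

Let $w=\bigvee_{e\in E(F)}s_e$. The set $E(F)$ is finite and nonempty, so compatibility of $\gamma$ with binary joins gives $t^G\mathrel{\gamma}w$. We have $w\le t'^G$. Also $w(e)\ge s_e(e)=t'(e)$ for all $e\in E(F)$, so $t'^G\le w$ by Proposition~\ref{prop:ext}(b). Hence $w=t'^G$. Since $t^G$ and $t'^G$ are the elements $t$ and $t'$ of $K$, we conclude $t\mathrel{\gamma}t'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lattice $K$ of Section~\ref{sec:K} has a zero and satisfies $|K|\le|L|+\aleph_0$. The map $\theta\mapsto\theta^K$ is an order embedding by Lemma~\ref{lem:induced}(i) and is onto by Proposition~\ref{prop:onto}, so it is an isomorphism $\operatorname{Con}L\cong\operatorname{Con}K$. For $R=\theta_1\circ\dots\circ\theta_n$ and $R'=\psi_1\circ\dots\circ\psi_m$, Lemma~\ref{lem:induced}(i) gives $R\subseteq R'\iff R^K\subseteq R'^K$, and Lemma~\ref{lem:induced}(ii) identifies $R^K$ and $R'^K$ with the compositions of the $\theta_i^K$ and of the $\psi_j^K$.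
\end{proof}

\begin{thebibliography}{1}

\bibitem{GW}
George Gr\"atzer and Friedrich Wehrung,
\emph{A new lattice construction: the box product},
arXiv:math/0501418 (2005).

\end{thebibliography}
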